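# Overtwisted leaves on the boundary of a leafwise conformal Liouville foliation

## The theorem: every boundary leaf can be overtwisted

**Theorem 1.** For every $n\ge 2$ there are a compact oriented manifold $M$ of dimension $2n+1$ with $\partial M\neq\emptyset$, a cooriented codimension-$1$ foliation $\mathcal F$ transverse to $\partial M$, a defining form $\alpha$, an associated holonomy $1$-form $\eta$, and an $\eta$-Liouville leafwise $1$-form $\lambda$ which restricts to a positive contact form on every leaf of $\partial\mathcal F=\mathcal F|_{\partial M}$, such that every leaf of $\partial \mathcal F$ is closed and $\lambda$ is overtwisted on every leaf of $\partial\mathcal F$.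

The theorem answers a question from Melanie Bertelson and Gael Meigniez, "Conformal Symplectic structures, Foliations and Contact Structures", arXiv:2107.08839 (2021). In plain words: suppose the leaves of a foliation carry conformal symplectic structures of Liouville type, and the boundaries of the leaves are contact with the orientation that a convex boundary has. Must these contact boundaries be tight? If "foliation" is replaced by "one compact leaf" and "conformal" by "honest", this is the situation of fillings, where tightness is what one expects. The theorem says that with a foliation and a conformal factor the answer is no, in every dimension $2n+1\ge5$, and for all boundary leaves at once.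

We now make the words precise. Throughout, $M$ is compact and oriented of dimension $2n+1\geq 5$, and $\mathcal F$ is a cooriented codimension-$1$ foliation transverse to $\partial M\ne\emptyset$. The leaves of $\mathcal F$ are oriented by the orientation of $M$ together with the coorientation. A leaf of $\partial\mathcal F$ has dimension $2n-1$; it is a boundary component of a leaf of $\mathcal F$ and is oriented as such, outward normal first.

**Definition.** A *defining form* is a $1$-form $\alpha$ with $\ker\alpha=\mathcal F$, positive on the coorientation. An associated *holonomy $1$-form* is a $1$-form $\eta$ on $M$ with $d\alpha=\eta\wedge\alpha$. A *leafwise $k$-form* is a section of $\Lambda^k\mathcal F^*$, and $d_{\mathcal F}$ is the exterior derivative along the leaves. For a leafwise form $\beta$ put $d_\eta\beta=d_{\mathcal F}\beta-\eta|_{\mathcal F}\wedge\beta$.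

From $0=d(\eta\wedge\alpha)=d\eta\wedge\alpha-\eta\wedge\eta\wedge\alpha=d\eta\wedge\alpha$ we see that $\eta|_{\mathcal F}$ is leafwise closed.

**Definition.** A leafwise $1$-form $\lambda$ is *$\eta$-Liouville* if $\omega=d_\eta\lambda$ is nondegenerate on every leaf and $\omega^n>0$ for the orientation of the leaves.

Then $d_{\mathcal F}\omega=\eta\wedge d_{\mathcal F}\lambda=\eta\wedge(\omega+\eta\wedge\lambda)=\eta\wedge\omega$ along the leaves, so $\omega$ is a leafwise conformal symplectic form.

**Definition.** A contact form $\mu$ on an oriented $(2n-1)$-manifold is *positive* if $\mu\wedge(d\mu)^{n-1}>0$. The form $\lambda$ is *tight* on a leaf $\ell$ of $\partial\mathcal F$ if $\ker(\lambda|_\ell)$ is not overtwisted in the sense of Borman–Eliashberg–Murphy. (Overtwistedness is recalled in the section on contact facts below.)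

## What the holonomy form changes: small examples

**No holonomy.** Let $(W,\lambda_W)$ be a compact manifold with $d\lambda_W$ symplectic. On $M=W\times\mathbb R/\mathbb Z$ take $\alpha=dt$, $\eta=0$, and $\lambda=\lambda_W$ on each leaf $W\times\{t\}$. Then $d_\eta\lambda=d\lambda_W$, and nothing new happens.

**Rescaling.** If $\alpha$ is replaced by $e^g\alpha$, then $\eta+dg$ is a holonomy form for the new $\alpha$, and $d_{\eta+dg}(e^g\lambda)=e^g\big(dg\wedge\lambda+d_{\mathcal F}\lambda-\eta\wedge\lambda-dg\wedge\lambda\big)=e^g\,d_\eta\lambda$. So $e^g\lambda$ is $(\eta+dg)$-Liouville. What matters about $\eta$ is its integral over loops in the leaves.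

**A conformal example on one leaf.** Let $q$ be a contact form on a closed $A^{2n-1}$. On the closed manifold $(\mathbb R/\mathbb Z)_y\times A$ take $\eta=-c\,dy$ with $c>0$, and $\lambda=q$. Then $d_\eta\lambda=dq+c\,dy\wedge q$ and $(d_\eta\lambda)^n=nc\,dy\wedge q\wedge(dq)^{n-1}\ne0$. So the two ends of $[0,1]\times A$ are glued without $\lambda$ growing at all, which is impossible with $\eta=0$ on a closed manifold, by Stokes. No tightness of $\ker q$ is needed.

**An obstruction.** Suppose a leaf $\ell$ of $\mathcal F$ is compact and $\eta|_\ell=df$ is exact. Put $\lambda'=e^{-f}\lambda$; then $d\lambda'=e^{-f}d_\eta\lambda$ is symplectic on the compact manifold $\ell$, and the boundary is convex with contact structure $\ker\lambda$. When $n=2$, the Gromov–Eliashberg theorem (fillable contact $3$-manifolds are tight) says that $\lambda$ is tight on $\partial \ell$. So, at least for $n=2$, a counterexample needs noncompact leaves or leaves on which $\eta$ is not exact.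

**The collar computation.** The next lemma measures exactly what holonomy buys. We write $\mu>\mu'$, for two contact forms of the same cooriented contact structure, if $\mu=h\mu'$ with $h>1$, and we write $\mu/\mu'$ for the function $h$; similarly for $\le$.

**Lemma 2.** Let $A$ be a closed $(2n-1)$-manifold, $B$ a circle with coordinate $\tau$, $q$ a contact form on $A$, $(\mu_\tau)_{\tau\in B}$ a smooth family of contact forms of $\ker q$ with the same coorientation, and $w:B\to(0,\infty)$ smooth. Assume
$$\mu_\tau>w(\tau)\,q\qquad\text{for all }\tau\in B. \tag{1}$$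
Then on $K=[0,1]_y\times A\times B$ there are $\alpha=u\,d\tau$, with $u=u(y,\tau)>0$ equal to $1$ near $y=0$ and to $w(\tau)$ near $y=1$, the holonomy form $\eta=\partial_y(\log u)\,dy$, and $\lambda=e^Hq$ on the leaves $[0,1]\times A\times\{\tau\}$, such that $\lambda=e^yq$ near $y=0$, $\lambda=e^{y-1}\mu_\tau$ near $y=1$, and $(d_\eta\lambda)^n$ is a positive multiple of $dy\wedge q\wedge(dq)^{n-1}$.

*Proof.* Let $u=w(\tau)^{j(y)}$, where $j$ is smooth, $j=0$ near $0$ and $j=1$ near $1$. Then $d\alpha=\partial_yu\,dy\wedge d\tau=\eta\wedge\alpha$. Write $H=\log u+G$. On a leaf, $\tau$ is constant, so $d_{\mathcal F}\log u=\partial_y(\log u)\,dy=\eta$ and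
$$d_\eta\lambda=e^H\big((d_{\mathcal F}H-\eta)\wedge q+dq\big)=e^H\big(d_{\mathcal F}G\wedge q+dq\big).$$
Now $(d_{\mathcal F}G\wedge q)^2=0$, and $(dq)^n=0$ since $\dim A=2n-1$. Moreover $\beta\wedge q\wedge (dq)^{n-1}=0$ for every $1$-form $\beta$ on $A$, so only $\partial_yG\,dy$ contributes:
$$(d_\eta\lambda)^n=n\,e^{nH}\,\partial_yG\;dy\wedge q\wedge(dq)^{n-1}. \tag{2}$$
So we need $\partial_yG>0$. The boundary conditions read $G=y$ near $y=0$, and $G=y-1+b$ near $y=1$, where $b=\log\big(\mu_\tau/(w(\tau)q)\big)$ is a function on $A\times B$, positive by (1), with $\min b>0$ by compactness. Choose smooth $c(y)\ge0$ equal to $1$ near $y=0$ and near $y=1$ with $\int_0^1c<\min b$, and smooth $\chi_0(y)\ge0$ with compact support in $(0,1)$, $\int_0^1\chi_0=1$ and $c+\chi_0>0$. Let $G=0$ at $y=0$ and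
$$\partial_yG=c+\Big(b-\int_0^1c\Big)\chi_0>0 .$$
Near $y=0$ this gives $G=y$. At $y=1$ we get $G=\int c+b-\int c=b$, and $\partial_yG=1$ near $y=1$, so $G=b-(1-y)$ there. $\square$

By (2), condition (1) is also necessary for forms of the shape $e^Hq$ with $\alpha=u\,d\tau$ of this kind: $G$ must increase from $0$ to $b$.

## Contact and Liouville facts that will be quoted

All contact structures are cooriented, and positive for the given orientation.

**Overtwistedness.** In dimension $3$ a contact structure $\xi$ is overtwisted if there is an embedded closed disc tangent to $\xi$ along its boundary. In higher dimensions Borman, Eliashberg and Murphy define an *overtwisted disc* by a model contact germ on a compact disc, and $\xi$ is overtwisted if it contains one. We use only that overtwisted discs are compact, that a contact manifold is overtwisted as soon as an open subset is, and the theorems below.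

**Almost contact structures.** On an oriented $(2n-1)$-manifold, an almost contact structure is, up to homotopy, a cooriented hyperplane field with a complex structure on it, compatible with orientations. A contact structure determines one. They are the sections of a bundle with fibre $\mathcal J_n=SO(2n-1)/U(n-1)\cong SO(2n)/U(n)$, for instance $S^2$ when $n=2$. The fibre is connected. It is simply connected because in the exact sequence $\pi_1U(n)\to\pi_1SO(2n)\to\pi_1\mathcal J_n\to\pi_0U(n)=0$ the first map is onto.

**Liouville cobordisms.** A *Liouville cobordism* is a compact $2n$-manifold $P$ with $\partial P=\partial_-P\sqcup\partial_+P$ and a $1$-form $\lambda_P$ with $d\lambda_P$ symplectic, such that the field $Z$ with $\iota_Zd\lambda_P=\lambda_P$ points inward along $\partial_-P$ (concave end) and outward along $\partial_+P$ (convex end). Then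
$$\lambda_P(Z)=d\lambda_P(Z,Z)=0,\qquad L_Z\lambda_P=\iota_Zd\lambda_P+d(\lambda_P(Z))=\lambda_P,\qquad \iota_Z(d\lambda_P)^n=n\,\lambda_P\wedge(d\lambda_P)^{n-1}. \tag{3}$$
So the flow of $Z$ multiplies $\lambda_P$ by $e^s$, and $\lambda_P$ is a contact form on every hypersurface transverse to $Z$, positive for the orientation "$Z$ first". The basic example is $[0,1]_s\times A$ with $e^s\beta$, where $\beta$ is a contact form on $A$; here $Z=\partial_s$. By flowing along $Z$, every end has a collar of this shape.

*Composition.* Suppose a convex end of one cobordism, with form $\beta$, and a concave end of another carry the same contact structure. Multiply the second Liouville form by a constant so large that its concave form is $h\beta$ with $h>1$. Insert $\{(s,a):0\le s\le\log h(a)\}$ with the form $e^s\beta$. The collars match, and the result is a Liouville cobordism.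

**Quoted theorems.**

* **(BEM)** Borman–Eliashberg–Murphy, *Existence and classification of overtwisted contact structures in all dimensions*, Acta Math. 215 (2015). (i) An almost contact structure which is a genuine contact structure near a closed subset is homotopic, relative to that subset, to a contact structure; on a closed manifold every almost contact structure is homotopic to an overtwisted contact structure. (ii) An open ball with any contact structure embeds contactly into any connected overtwisted contact manifold of the same dimension. (iii) In dimension $3$, "overtwisted" has its usual meaning.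
* **(CMP)** Casals–Murphy–Presas, *Geometric criteria for overtwistedness*, J. AMS 32 (2019). If $(Y,\ker\beta)$ is overtwisted, then $(Y\times D^2(R),\ker(\beta+\rho^2d\vartheta))$ is overtwisted for $R$ large. Used only for $n\ge3$.
* **(EM)** Eliashberg–Murphy, *Making cobordisms symplectic*, J. AMS 36 (2023). Used only for $n\ge3$, i.e. in dimension $2n>4$. Let $P^{2n}$ be compact and connected, $\partial P=\partial_-P\sqcup\partial_+P$ with both parts nonempty and $\partial_-P$ connected, let $J$ be an almost complex structure on $P$, and let $\xi_\pm$ be contact structures on $\partial_\pm P$ in the homotopy classes induced by $J$, with $\xi_-$ overtwisted. Then $P$ carries a Liouville cobordism structure inducing $\xi_\pm$ on $\partial_\pm P$.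
* **(EH)** Etnyre–Honda, *On symplectic cobordisms*, Math. Ann. 323 (2002). Used only for $n=2$. If $(Y,\xi)$, $(Y',\xi')$ are closed connected contact $3$-manifolds and $\xi$ is overtwisted, there is a connected Stein cobordism, in particular a Liouville cobordism, with concave end $(Y,\xi)$ and convex end $(Y',\xi')$.
* **(W)** Used only for $n=2$. A Weinstein $1$-handle can be attached to the convex boundary of a Liouville cobordism at any two points. It does not change the Liouville form away from neighbourhoods of these points.

## Closing up a product, and why degree one fails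

Overtwisted contact manifolds are flexible as *concave* ends. This suggests a first attempt. Let $(A,\xi)$ be overtwisted, and let $(P,\lambda_P)$ be a Liouville cobordism with concave end $(A,\xi)$ and convex boundary $Q\sqcup S$, where $Q\cong(A,\xi)$ and $S$ is overtwisted; for $n\ge3$ and $A$ a sphere such a $P$ will appear in Lemma 4. Form $P\times\mathbb R/\mathbb Z$ with $\alpha=dt$, $\eta=0$, and join $Q\times\mathbb R/\mathbb Z$ to $\partial_-P\times\mathbb R/\mathbb Z$ through a collar $K$. Only $S\times\mathbb R/\mathbb Z$ is left as boundary, and it would prove the theorem.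

Let $q=\lambda_P|_Q$ and $\nu=\lambda_P|_{\partial_-P}$, both seen as contact forms of $(A,\xi)$, and glue $y=1$ to $\partial_-P\times\mathbb R/\mathbb Z$ by $(a,\tau)\mapsto(a,t=\varphi(\tau))$, where $\varphi$ is an orientation-preserving diffeomorphism of the circle. Since $dt=\varphi'(\tau)d\tau$, we need Lemma 2 with $w=\varphi'$, and condition (1) becomes $\nu>\varphi'(\tau)\,q$ for all $\tau$. But $\int\varphi'=1$, so $\varphi'\ge1$ somewhere, and hence $\nu>q$ on all of $A$. Then the same construction with $\eta=0$, on $P$ alone, closes $P$ up to a compact manifold with a form whose differential is symplectic and with convex boundary $S$. For $n=2$ this contradicts the Gromov–Eliashberg theorem. So with collars of this kind a degree-one closing cannot produce overtwisted boundary when $n=2$, whatever $P$ is.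

The number that blocks us is the mean value $1$ of $\varphi'$. It becomes $1/k$ if the convex side is $A\times\mathbb R/k\mathbb Z$ while the concave side is $A\times\mathbb R/\mathbb Z$, glued by $t=\tau/k$. Then $w=1/k$, and (1) reads
$$\mu_{\tau/k}>\tfrac1k\,q .\tag{4}$$
So we want a family of Liouville cobordisms over $\mathbb R/\mathbb Z$ whose fibre has *one* concave end and *$k$* convex ends $(A,q)$, the latter permuted cyclically as $t$ goes once around, plus a further convex end that is overtwisted. And we want (4), which is dangerous: if the cobordism depends on $k$, the comparison between its convex and concave forms depends on $k$ as well.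

The way out is to build one block $P$, independent of $k$, and to attach $k$ copies of it to a single symplectization $[0,T]\times A$. Remove from $P$ a tube $[0,T]\times D_0$ around a Liouville trajectory going from $\partial_-P$ to $S$; its bottom end becomes $D=A\setminus\operatorname{int}D_0$. Remove from $[0,T]\times A$ the $k$ tubes $[0,T]\times\psi_i(D)$, where $\psi_i:D\to A$ are contact embeddings with disjoint images, and plug the $k$ punctured copies of $P$ into the $k$ holes. The bottom is again $A$, with a form $\mu$ which must satisfy $\psi_i^*\mu=\nu$. If $\psi_i^*\alpha_A\le c\,\nu$ for a fixed contact form $\alpha_A$ of $(A,\xi)$, then $\mu$ can be chosen with $\mu\ge\frac1c\alpha_A$. With $q\le C_1\alpha_A$, condition (4) holds as soon as $k>c\,C_1$, *provided $c$ does not grow with $k$*.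

So everything rests on this: pack $k$ copies of a fixed $D$ into $A$ by contact embeddings whose conformal factor is bounded independently of $k$. In a Darboux chart one has the scaling $(z,re^{i\varphi})\mapsto(e^{-2s}z,e^{-s}re^{i\varphi})$ of $dz+r^2d\varphi$, with factor $e^{-2s}\le1$. It is useless here: for $n=2$, standard $\mathbb R^3$ is tight (Bennequin's theorem), while our $D$ will be overtwisted. We must squeeze an overtwisted region, in one direction only, with bounded factor.

## A contact squeezing with conformal factor at most $2$

On $\mathbb R^3\times\mathbb C^{n-2}$ with cylindrical coordinates $(r,\varphi,z)$ on $\mathbb R^3$ and $v=(x_j+iy_j)$ on $\mathbb C^{n-2}$, let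
$$\alpha_U=\beta+\lambda_{st},\qquad\beta=\cos r\,dz+r\sin r\,d\varphi,\qquad\lambda_{st}=\sum_j(x_jdy_j-y_jdx_j).$$

**Contact condition.** We have $d\beta=-\sin r\,dr\wedge dz+(\sin r+r\cos r)\,dr\wedge d\varphi$, so $\beta\wedge d\beta=\big(\cos r(\sin r+r\cos r)+r\sin^2r\big)dr\wedge d\varphi\wedge dz=(r+\sin r\cos r)\,dr\wedge d\varphi\wedge dz$. This is a positive volume form, also at $r=0$, where it behaves like $2r\,dr\wedge d\varphi\wedge dz$. For degree reasons $(d\beta)^2=0$, $(d\lambda_{st})^{n-1}=0$ and $\lambda_{st}\wedge(d\lambda_{st})^{n-2}=0$. Hence $\alpha_U\wedge(d\alpha_U)^{n-1}=(n-1)\,\beta\wedge d\beta\wedge(d\lambda_{st})^{n-2}>0$, and $\alpha_U$ is a contact form.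

**Finding the contact field.** The map $z\mapsto e^{-s}z$ alone is not contact; we correct it in $r$ and $v$. Try $X=-z\partial_z-f(r)\partial_r+\frac{\varrho(r)}2v\partial_v$, with $v\partial_v$ the radial field, and ask for $L_X\alpha_U=\varrho\,\alpha_U$. We compute
$$L_X(\cos r\,dz)=(f\sin r-\cos r)\,dz,\qquad L_X(r\sin r\,d\varphi)=-f(\sin r+r\cos r)\,d\varphi .$$
Equating these to $\varrho\cos r\,dz$ and $\varrho\,r\sin r\,d\varphi$ gives, where $\cos r\ne0$, $\varrho=f\tan r-1$ and $f\,\frac{r+\sin r\cos r}{\cos r}=r\sin r$. So we *define*
$$f=\frac{r\sin r\cos r}{r+\sin r\cos r},\qquad\varrho=-\frac{\cos r\,(r\cos r+\sin r)}{r+\sin r\cos r}.$$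
Let us check the two identities for all $r$. First,
$$f\sin r-\cos r=\frac{r\sin^2r\cos r-r\cos r-\sin r\cos^2r}{r+\sin r\cos r}=\frac{-\cos^2r\,(r\cos r+\sin r)}{r+\sin r\cos r}=\varrho\cos r .$$
Second, $-f(\sin r+r\cos r)=\varrho\,r\sin r$ directly. Finally $\lambda_{st}(v\partial_v)=0$ and $\iota_{v\partial_v}d\lambda_{st}=2\lambda_{st}$, so $L_X\lambda_{st}=\frac\varrho2\cdot2\lambda_{st}=\varrho\lambda_{st}$; no $d\varrho$ term appears because $\lambda_{st}(v\partial_v)=0$.

Dividing numerators and denominators by $r$, we see that $f/r$ and $\varrho$ are smooth even functions of $r$, since $1+\frac{\sin 2r}{2r}>0$. So $X$ is smooth. As $1+\frac{\sin 2r}{2r}$ is bounded below by a positive constant, $f$ and $\varrho$ are bounded, and $X$ is complete.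

**Lemma 3.** The flow $\sigma_s$ of $X$, $s\ge0$, satisfies $z\circ\sigma_s=e^{-s}z$; it preserves $\{r<N\pi\}$ for every integer $N\ge1$; and $\sigma_s^*\alpha_U=g_s\alpha_U$, where $g_s=g_s(r)$ satisfies $0<g_s\le2$. It multiplies $v$ by $\sqrt{g_s}$, hence $|v|$ by at most $\sqrt2$.

*Proof.* The statement on $z$ is clear. Write $r_s=r\circ\sigma_s$; it depends only on $r$ and $s$. From $L_X\alpha_U=\varrho\,\alpha_U$ we get $g_s=\exp\int_0^s\varrho(r_{s'})ds'$, and $v$ is multiplied by $\exp\int_0^s\frac12\varrho(r_{s'})ds'=\sqrt{g_s}$.

Since $\dot r=-f$ has the sign of $-\sin2r$, the radii $j\pi/2$ are fixed, which gives invariance of $\{r<N\pi\}$. Also, on $\big((j-\frac12)\pi,(j+\frac12)\pi\big)$ the radius moves monotonically toward $j\pi$. Compare the $d\varphi$-components of $\sigma_s^*\alpha_U=g_s\alpha_U$: where $\sin r\ne0$,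
$$g_s=\frac{r_s\sin r_s}{r\sin r}.$$
On such an interval, $|\sin r_s|\le|\sin r|$, since the radius gets closer to $j\pi$. If $r>j\pi$, then $r_s\le r$. If $r<j\pi$, so $j\ge1$, then $r_s\le j\pi$ and $r>(j-\frac12)\pi$, so $r_s/r\le\frac{j}{j-1/2}\le2$. Hence $g_s\le2$. At $r=(j+\frac12)\pi$ the radius is fixed and $g_s=1$. At multiples of $\pi$ the bound follows by continuity. $\square$

For instance $\varrho(0)=-1$, so $g_s=e^{-s}$ on the axis, while the cylinder $r=\pi/2$ has $g_s=1$: the squeezing is by no means uniform, but it never expands $\alpha_U$ by more than $2$.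

**An overtwisted slab.** $(\mathbb R^3\times\mathbb C^{n-2},\ker\alpha_U)$ is overtwisted. For $n=2$, the disc $\{z=0,r\le\pi\}$ is tangent to $\ker\alpha_U$ along $r=\pi$, where $\alpha_U=-dz$. For $n\ge3$, apply (CMP) $n-2$ times, noting that $\rho^2d\vartheta=x\,dy-y\,dx$ and that $\mathbb C$ contains every $D^2(R)$. An overtwisted disc is compact, so it lies in some $\{r<N\pi,\ |v|<R'\}$. Put $R_0=\sqrt2R'$. For $s_0$ large, $\sigma_{s_0}$ carries this disc into
$$U'=\{r<N\pi,\ |v|<R_0,\ |z|<\tfrac12\},$$
so the connected set $U'$ is overtwisted. Let
$$U=\{r<N\pi,\ |v|<\sqrt2R_0\}\times(\mathbb R/\mathbb Z)_z\supset U'$$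
with the form $\alpha_U$, which is invariant under $\mathrm{rot}_c:z\mapsto z+c$. By Lemma 3, $\sigma_s$ maps $U'$ into $\{r<N\pi,\ |v|<\sqrt2R_0,\ |z|<\frac12e^{-s}\}$, which sits in $U$.

## A contact sphere containing the tube $U$ and a spare overtwisted disc

The purpose of this section is a closed contact manifold $(A,\xi)$ containing $U$, and in addition an overtwisted disc off $U$, which will survive on the final boundary.

Let $\hat U$ be a compact domain of the same type as $U$, slightly larger, so $\hat U\cong D^{2n-2}\times S^1$. Embed a neighbourhood of $\hat U$ in $A=S^{2n-1}$, preserving orientation, as a tube around an unknotted circle. Let $B_1$ be a closed ball of $(\mathbb R^3\times\mathbb C^{n-2},\ker\alpha_U)$ with an overtwisted disc $\Delta$ in its interior, and embed a neighbourhood of $B_1$ in $A$, preserving orientation, away from the first tube. Choose slightly larger compact copies $\hat U^+\supset\hat U$ and $B_1^+\supset B_1$ in these neighbourhoods, of the same types.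

Compare two almost contact structures over $\hat U^+\sqcup B_1^+$: the standard one of the sphere and the one given by $\ker\alpha_U$. They are two sections of a bundle with connected, simply connected fibre $\mathcal J_n$ over a space homotopy equivalent to a circle plus a point. A homotopy between them meets obstructions only from $\pi_0$ and $\pi_1$ of the fibre, so they are homotopic. By homotopy extension, the standard structure of $A$ is homotopic to an almost contact structure equal to the given contact structures on $\hat U^+\sqcup B_1^+$. By (BEM)(i) relative to $\hat U\sqcup B_1$, there is a contact structure $\xi$ on $A$ with $\xi=\ker\alpha_U$ on $\hat U$ and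
$$\text{an overtwisted disc }\Delta\subset A\setminus\hat U .\tag{5}$$
Fix a contact form $\alpha_A$ of $\xi$ with $\alpha_A=\alpha_U$ on $\hat U$: take any contact form of $\xi$, and multiply it by a positive function prescribed on $\hat U$.

## The Liouville block $P$ and a trajectory from $\partial_-P$ to $S$

**Lemma 4.** There is a connected Liouville cobordism $(P,\lambda_P)$ with $\partial_-P=(A,\xi)$ and $\partial_+P=Q\sqcup S$, where $Q\cong(A,\xi)$ and $S$ is closed, connected and nonempty.

*Proof for $n\ge3$.* Let $P=([0,1]\times A)\setminus(\text{open ball})$, with the translation-invariant almost complex structure $J$ defined by $\xi$ on $\mathbb R\oplus TA$. Let $\partial_-P=\{0\}\times A$, $Q=\{1\}\times A$, and let $S$ be the sphere bounding the removed ball. Put $\xi$ on $\partial_-P$ and on $Q$; these are the complex tangencies of $J$. Put on $S$ an overtwisted contact structure in the class induced by $J$, by (BEM)(i). Since $\xi$ is overtwisted, (EM) applies.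

*Proof for $n=2$.* Here (EM) is not used; we need a Liouville domain with disconnected boundary. Let $Y$ be the quotient of $T^2\times\mathbb R$ given by a hyperbolic matrix in $SL_2(\mathbb Z)$ with eigenvalues $e^{\mp\theta_0}$: in eigencoordinates, $(x,y,\theta)\sim(e^{-\theta_0}x,e^{\theta_0}y,\theta+\theta_0)$. The forms $c=d\theta$, $e_+=e^\theta dx$, $e_-=e^{-\theta}dy$ descend to $Y$, and $de_\pm=\pm c\wedge e_\pm$. On $[-1,1]_s\times Y$ let $\lambda=e_++s\,e_-$. Then $d\lambda=c\wedge e_++ds\wedge e_--s\,c\wedge e_-$, and
$$(d\lambda)^2=2\,c\wedge e_+\wedge ds\wedge e_-=2\,ds\wedge c\wedge e_+\wedge e_-,$$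
$$\lambda\wedge d\lambda|_{s=\mathrm{const}}=(e_++se_-)\wedge(c\wedge e_+-s\,c\wedge e_-)=2s\;c\wedge e_+\wedge e_- .$$
So $d\lambda$ is symplectic. Orient by $(d\lambda)^2$. On $Y_1=\{s=1\}$ the outward field is $\partial_s$, the boundary orientation is $c\wedge e_+\wedge e_-$, and $\lambda\wedge d\lambda>0$. On $Y_{-1}=\{s=-1\}$ both the boundary orientation and the sign of $\lambda\wedge d\lambda$ change, so again $\lambda\wedge d\lambda>0$. As $\iota_Z(d\lambda)^2=2\lambda\wedge d\lambda$ is positive on both boundary components, $Z$ points outward along both.

Attach a Weinstein $1$-handle (W) to $([0,1]\times A,e^s\alpha_A)\sqcup([-1,1]\times Y,\lambda)$ at a point of $\{1\}\times(A\setminus\Delta)$ and a point of $Y_1$. The result is connected, with concave end $(A,\xi)$ and convex ends $A\#Y_1$ and $Y_{-1}$. The end $A\#Y_1$ still contains $\Delta$, so it is overtwisted. By (EH) there is a connected Liouville cobordism with concave end $A\#Y_1$ and convex end $(A,\xi)$. Compose along $A\#Y_1$. The result $P$ is connected, with $\partial_+P=Q\sqcup S$, $Q\cong(A,\xi)$, $S=Y_{-1}$. $\square$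

Identify $\partial_-P$ and $Q$ with $A$, and put $\nu=\lambda_P|_{\partial_-P}$, $q=\lambda_P|_Q$. Both are contact forms of $(A,\xi)$.

**Step 1: an arc from $\partial_-P$ to $S$ with $\int_\gamma\lambda_P=0$.** *This prepares Step 2, which turns the arc into a trajectory of $Z$; since $\lambda_P(Z)=0$, the integral must vanish.* As $P$ is connected, there is an embedded arc $\gamma$ from a point $p\in\partial_-P$ to a point of $S$, with interior in the interior of $P$, coinciding with trajectories of $Z$ near its ends. There $\dot\gamma$ is a positive multiple of $Z$, because $Z$ enters at $\partial_-P$ and leaves at $S$. Choose $\gamma$ so that in some Darboux chart $d\lambda_P=\sum dx_i\wedge dy_i$ in the interior of $P$ it runs along the $x_2$-axis; recall $n\ge2$. In the chart, $\lambda_P-\sum x_idy_i$ is closed, hence exact. Replace a segment by a curve on which $x_2$ increases strictly, $y_2=0$, $x_i=y_i=0$ for $i\ge3$, and $(x_1,y_1)$ runs $m\in\mathbb Z$ times around a small circle through $0$ bounding area $a$, being stationary at $0$ near the ends. The curve stays embedded because $x_2$ is strictly monotone. The exact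 part contributes the same as before, and $\int\sum x_idy_i$ changes from $0$ to $\pm ma$. As $m\in\mathbb Z$ and $a\in(0,a_0)$ are free, every real change is possible. So we may assume $\int_\gamma\lambda_P=0$.

**Step 2: making $\gamma$ a Liouville trajectory.** *We change $\lambda_P$ by an exact form so that $Z$ becomes tangent to $\gamma$.* Let $V$ be a field along $\gamma$, a positive function times $\dot\gamma$, with $V=Z$ near the ends. The covector field $\zeta=\iota_Vd\lambda_P-\lambda_P$ along $\gamma$ vanishes near the ends, and $\zeta(\dot\gamma)=-\lambda_P(\dot\gamma)$. Let $F_0$ be the primitive of $\zeta(\dot\gamma)$ along $\gamma$ that vanishes near one end; because $\int_\gamma\lambda_P=0$, it vanishes near the other end too. In tubular coordinates $(\text{arc parameter},w)$, with $w\in\mathbb R^{2n-1}$ and $\gamma=\{w=0\}$, let $F=\kappa_0(w)\big(F_0+\sum_iw_i\,\zeta(\partial_{w_i})\big)$, where $\kappa_0$ is a cut-off equal to $1$ near $0$. Then $dF=\zeta$ along $\gamma$, and $F$ is supported near a compact part of the interior of $\gamma$, away from $\partial P$. Replace $\lambda_P$ by $\lambda_P+dF$. Nothing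 changes near $\partial P$, $d\lambda_P$ is the same, and along $\gamma$ we have $\iota_Vd\lambda_P=\lambda_P^{\rm old}+\zeta=\lambda_P^{\rm new}$. So now $Z=V$ on $\gamma$, and $\gamma$ is a trajectory of $Z$.

**Step 3: constant exit time.** *We want the tube around $\gamma$ to be exactly $[0,T]\times$ ball, to be matched with $[0,T]\times A$.* For a small closed ball $\hat D_0\subset\partial_-P$ with $p$ in its interior, the trajectories issued from $x\in\hat D_0$ stay in the interior of $P$ until they reach $S$, at a time $T_{\rm ex}(x)$ depending smoothly on $x$; the exit map $\hat D_0\to S$ is an embedding. Choose $T>\max T_{\rm ex}$ and a smooth $\kappa>0$ on $S$ equal to $T-T_{\rm ex}(x)$ at the exit point of $x$. Attach to $P$ along $S$ the piece $\{(w,s):w\in S,\ 0\le s\le\kappa(w)\}$ with the form $e^s\lambda_P|_S$; this matches the collar of $S$. The new boundary $\{s=\kappa(w)\}$ is transverse to $Z=\partial_s$ and convex. Keep the names $P$ and $S$. Every trajectory from $\hat D_0$ now exits at time exactly $T$, and the flow of $Z$ gives an embedding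
$$\Phi:[0,T]\times\hat D_0\to P,\qquad\Phi^*\lambda_P=e^s\nu,\qquad\Phi^{-1}(\partial_-P)=\{s=0\},\quad\Phi^{-1}(\partial_+P)=\Phi^{-1}(S)=\{s=T\}. \tag{6}$$
The formula for $\Phi^*\lambda_P$ is (3): $\lambda_P(Z)=0$, and the flow multiplies $\lambda_P$ by $e^s$. Trajectories are disjoint and never return to $\partial_-P$, so $\Phi$ is injective.

Choose a smaller closed ball $D_0\subset\operatorname{int}\hat D_0$ with $p\in\operatorname{int}D_0$ (we take $\hat D_0$ and $D_0$ to be concentric balls in a chart, so that $A\setminus \operatorname{int}D_0$ is a closed ball). Put $D=A\setminus\operatorname{int}D_0$, and let $D'\subset A\setminus\{p\}$ be a compact ball whose interior contains $D$.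

Note that if $D_0$ is small, $D$ is overtwisted: $A$ contains two disjoint overtwisted discs, $\Delta$ and one in $U'$, and $p$ misses at least one of them. This is why Darboux charts could not serve as sites for $D$ when $n=2$.

## $k$ rotating sites and the concave forms $\mu_t$

**Step 4: one embedding, two constants, then $k$.** *We fix everything that does not depend on $k$, and only then choose $k$.* The manifold $A\setminus\{p\}$ is an open ball and $U'$ is connected and overtwisted. By (BEM)(ii) there is a contact embedding $\psi:A\setminus\{p\}\to U'$. It may be taken coorientation-preserving: otherwise compose it with the involution $(r,\varphi,z,v)\mapsto(r,-\varphi,-z,\bar v)$ of $U'$, which pulls $\alpha_U$ back to $-\alpha_U$. By compactness of $A$ and of $D'$ there are $C_1,C_2>0$ with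
$$q\le C_1\alpha_A\ \text{ on }A,\qquad\psi^*\alpha_U\le C_2\,\nu\ \text{ on }D'.$$
Now fix an integer $k>2C_1C_2$, $k\ge2$.

**Step 5: the sites.** *We squeeze $\psi$ in the $z$-direction so that $k$ rotated copies become disjoint.* For $\tau\in\mathbb R/k\mathbb Z$ let
$$\psi^\tau=\mathrm{rot}_{\tau/k}\circ\sigma_{\log k}\circ\psi:\ A\setminus\{p\}\to U\subset A .$$
By Lemma 3 its image lies in $\{|z-\tau/k|<\frac1{2k}\}\subset U$. For $t\in\mathbb R/\mathbb Z$, the $k$ values $\tau\in\mathbb R/k\mathbb Z$ with $\tau\equiv t\pmod 1$ give centres $\tau/k$ spaced by $1/k$, so the $k$ images are pairwise disjoint. Since $\alpha_A=\alpha_U$ on $U$ is rotation invariant and $g_{\log k}\le2$,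
$$(\psi^\tau)^*\alpha_A=\psi^*(g_{\log k}\,\alpha_U)\le2\,\psi^*\alpha_U\le2C_2\,\nu\quad\text{on }D'. \tag{7}$$
The bound does not involve $k$.

**Step 6: the forms $\mu_t$.** *We want contact forms of $(A,\xi)$ that pull back to $\nu$ on every site and stay above $\frac1kq$.* On the disjoint union of the $\psi^i(D')$, $i\in\mathbb Z/k$, define $h^0$ by $(\psi^i)^*(h^0\alpha_A)=\nu$. By (7), $h^0\ge\frac1{2C_2}$. Since $\mathrm{rot}_{1/k}\circ\psi^i=\psi^{i+1}$, $h^0$ is $\mathrm{rot}_{1/k}$-invariant. Transport by all the $\psi^i$ one function on $A$ with values in $[0,1]$ and compact support in $\operatorname{int}D'$, equal to $1$ on $D$; extended by $0$, this is a $\mathrm{rot}_{1/k}$-invariant cut-off $\chi$ on $U$. Put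
$$h=\chi h^0+(1-\chi)\tfrac1{2C_2}\quad\text{on }U .$$
It is smooth, $\mathrm{rot}_{1/k}$-invariant, $\ge\frac1{2C_2}$, and equal to $\frac1{2C_2}$ outside a compact subset of $U$. For $t\in\mathbb R/\mathbb Z$ let $h_t=h\circ\mathrm{rot}_{-t/k}$ on $U$ and $h_t=\frac1{2C_2}$ on $A\setminus U$. Changing $t$ by $1$ changes nothing, by $\mathrm{rot}_{1/k}$-invariance, and $h_t(a)$ is smooth in $(a,t)$. Put $\mu_t=h_t\alpha_A$.

If $\tau\equiv t$, choose a real representative of $t$ and write $\tau=t+i$, $\psi^\tau=\mathrm{rot}_{t/k}\circ\psi^i$. On $D$ we get $h_t\circ\psi^\tau=h\circ\psi^i=h^0\circ\psi^i$ and $(\psi^\tau)^*\alpha_A=(\psi^i)^*\alpha_A$, so $(\psi^\tau)^*\mu_t=\nu$. Also $\mu_t\ge\frac1{2C_2}\alpha_A$ and $\frac1{2C_2}>\frac{C_1}k$. Altogether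
$$(\psi^\tau)^*\mu_t=\nu\ \text{ on }D\quad(\tau\equiv t\bmod1),\qquad\mu_t>\tfrac{C_1}k\,\alpha_A\ge\tfrac1k\,q . \tag{8}$$

## The foliated cobordism $M'$: one concave end, $k$ convex ends

**Step 7: gluing.** *We plug $k$ punctured copies of $P$ into $[0,T]\times A$, over each $t$, with the sites rotating.* Let
$$X_1=\{(s,a,t)\in[0,T]\times A\times\mathbb R/\mathbb Z:\ a\notin\psi^\tau(A\setminus\operatorname{int}\hat D_0)\ \ \forall\,\tau\equiv t\},$$
$$X_2=\big(P\setminus\Phi([0,T]\times D_0)\big)\times\mathbb R/k\mathbb Z .$$
The set $X_1$ is open in $[0,T]\times A\times\mathbb R/\mathbb Z$: the pairs $(a,t)$ to be avoided form the image of the compact set $(A\setminus\operatorname{int}\hat D_0)\times\mathbb R/k\mathbb Z$ under $(x,\tau)\mapsto(\psi^\tau(x),\tau\bmod1)$. The set $X_2$ is open in $P\times\mathbb R/k\mathbb Z$. Glue by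
$$X_2\ni(\Phi(s,x),\tau)\ \sim\ (s,\psi^\tau(x),\tau\bmod1)\in X_1,\qquad x\in\operatorname{int}\hat D_0\setminus D_0 . \tag{9}$$
The right-hand point is in $X_1$: $\psi^\tau(x)\notin\psi^\tau(A\setminus\operatorname{int}\hat D_0)$ because $\psi^\tau$ is injective, and it is in no other site because the sites over $t$ are disjoint. The map is injective for the same reasons, and a local diffeomorphism, so (9) is a diffeomorphism between open subsets. Call the result $M'$.

*$M'$ is Hausdorff.* Otherwise some sequence in the overlap, with parameters $x_j\in\operatorname{int}\hat D_0\setminus D_0$, converges in $X_1$ to a point outside the overlap and also in $X_2$ to a point outside the overlap. Pass to a subsequence with $x_j\to x\in\hat D_0\setminus\operatorname{int}D_0$ and $\tau_j\to\tau$. The limit in $X_1$ has $a=\psi^\tau(x)$; as it is in $X_1$, $x\notin\partial\hat D_0$, and as it is not in the overlap, $x\in\partial D_0$. The limit in $X_2$ is $(\Phi(s,x),\tau)$; as it is in $X_2$, $x\notin D_0$, and as it is not in the overlap, $x\in\partial\hat D_0$. These conclusions contradict each other.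

*$M'$ is compact.* Let $D_1$ be a closed ball with $D_0\subset\operatorname{int}D_1$ and $D_1\subset\operatorname{int}\hat D_0$. Consider
$$\mathcal C_1=\{(s,a,t):a\notin\psi^\tau(A\setminus D_1)\ \forall\tau\equiv t\}\subset X_1,\qquad\mathcal C_2=\big(P\setminus\Phi([0,T]\times\operatorname{int}D_1)\big)\times\mathbb R/k\mathbb Z\subset X_2 .$$
Both are closed subsets of compact spaces, since $(x,\tau)\mapsto(\psi^\tau(x),\tau\bmod 1)$ is an open map and $\Phi([0,T]\times\operatorname{int}D_1)$ is open in $P$. A point of $X_1\setminus\mathcal C_1$ has $a=\psi^\tau(x)$ with $x\in\operatorname{int}\hat D_0\setminus D_1$; it is in the overlap, and its partner $(\Phi(s,x),\tau)$ is in $\mathcal C_2$. A point of $X_2\setminus\mathcal C_2$ is $(\Phi(s,x),\tau)$ with $x\in\operatorname{int}D_1\setminus D_0$; it is in the overlap, and its partner is in $\mathcal C_1$. So $M'$ is the union of two compact sets.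

**Step 8: the fibrewise Liouville form.** *We check that the pieces carry matching forms.* The function $t$, which is $\tau\bmod1$ on $X_2$, is a submersion $M'\to\mathbb R/\mathbb Z$, also on $\partial M'$, so $M'$ fibres over $\mathbb R/\mathbb Z$; and $dt=d\tau$. Take the fibrewise forms $e^s\mu_t$ on $X_1$ and $\lambda_P$ on $X_2$. Under (9), on a fibre, $e^s\mu_t$ becomes $e^s(\psi^\tau)^*\mu_t=e^s\nu$ by (8), since $\operatorname{int}\hat D_0\setminus D_0\subset D$; and $\lambda_P$ becomes $\Phi^*\lambda_P=e^s\nu$ by (6). So they define one fibrewise form $\lambda$. On the fibres, $d(e^s\mu_t)=e^s(ds\wedge\mu_t+d\mu_t)$ is symplectic, and so is $d\lambda_P$. The Liouville field $Z$ is $\partial_s$ on $X_1$ and that of $P$ on $X_2$; it is tangent to the fibres.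

**Step 9: the boundary of $M'$.** It has three parts.

* $N_-$, concave: $\{s=0\}$ in $X_1$ together with $(\partial_-P\setminus D_0)\times\mathbb R/k\mathbb Z$ in $X_2$. The map $(x,\tau)\mapsto(\psi^\tau(x),\tau\bmod1)$ on the latter and the identity on the former agree on the overlap. Together they are onto $A\times\mathbb R/\mathbb Z$: if $(a,t)$ is not in the first part, then $a=\psi^\tau(x)$ with $x\in A\setminus\operatorname{int}\hat D_0$, hence $x\notin D_0$. They are injective by disjointness of the sites, because a coincidence between the two parts forces $x\in\operatorname{int}\hat D_0\setminus D_0$, i.e. an overlap point. So $N_-=A\times\mathbb R/\mathbb Z$. By (8), $\lambda=\mu_t$ on $A\times\{t\}$.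
* $N_+=Q\times\mathbb R/k\mathbb Z=A\times\mathbb R/k\mathbb Z$, convex, with form $q$ on each $A\times\{\tau\}$.
* $N_\sharp$, convex: $\{s=T\}$ in $X_1$ together with $\big(S\setminus\Phi(\{T\}\times D_0)\big)\times\mathbb R/k\mathbb Z$.

The fibre of $N_\sharp$ over $t$ is obtained from $A\setminus\bigsqcup_{\tau\equiv t}\psi^\tau(\operatorname{int}D)$ by gluing in $k$ copies of $S\setminus\Phi(\{T\}\times\operatorname{int}D_0)$ along spheres. It is closed. It is connected, because a sphere of dimension $2n-1\ge3$ minus disjoint smoothly embedded closed balls is connected, and so is $S$ minus a ball. All sites lie in $U$, so $[0,T]\times(A\setminus U)\times\mathbb R/\mathbb Z\subset X_1$, and the fibre contains $\{T\}\times(A\setminus U)$ with contact form $e^T\mu_t$, that is, with contact structure $\xi$. By (5) the open subset $A\setminus\hat U$ contains $\Delta$. Hence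
$$\text{every fibre of }N_\sharp\text{ is a closed connected overtwisted contact manifold.} \tag{10}$$

The flow of $Z$ gives collars in which, leafwise, $\lambda=e^yq$ with $-\epsilon<y\le0$ near $N_+$, and $\lambda=e^{y-1}\mu_t$ with $1\le y<1+\epsilon$ near $N_-$.

## Closing up with holonomy $1/k$

**Step 10: the manifold and the foliation.** *We join $N_+$ to $N_-$ through a collar that divides transverse lengths by $k$.* Let $K=[0,1]_y\times A\times\mathbb R/k\mathbb Z$. Glue $\{y=0\}$ to $N_+$ by the identity, and $\{y=1\}$ to $N_-$ by the diffeomorphism $(a,\tau)\mapsto(a,t=\tau/k)$, smoothly with respect to the collars above. Then $M=M'\cup K$ is compact and $\partial M=N_\sharp\ne\emptyset$.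

Apply Lemma 2 with $B=\mathbb R/k\mathbb Z$, the family $\tau\mapsto\mu_{\tau/k}$, and the constant $w=1/k$. Its hypothesis (1) is exactly the second part of (8). Let $\alpha=dt$, $\eta=0$ on $M'$, with the $\lambda$ of Step 8; on $K$ take $\alpha=u\,d\tau$, $\eta=\partial_y(\log u)\,dy$ and $\lambda=e^Hq$ from the lemma.

These data match. Near $y=0$, $\alpha=d\tau=dt$, $\eta=0$ and $\lambda=e^yq$, as in the collar of $N_+$. Near $y=1$, $\alpha=\frac1kd\tau=dt$, $\eta=0$ and $\lambda=e^{y-1}\mu_{\tau/k}=e^{y-1}\mu_t$, as in the collar of $N_-$. So $\alpha$, $\eta$ and the leafwise form $\lambda$ are smooth on $M$, $\alpha$ vanishes nowhere, and $d\alpha=\eta\wedge\alpha$. Hence $\mathcal F=\ker\alpha$ is a foliation, cooriented by $\alpha$. It is transverse to $\partial M=N_\sharp$ because $t|_{N_\sharp}$ is a submersion. The leaves of $\partial\mathcal F$ are the fibres of $N_\sharp\to\mathbb R/\mathbb Z$, which are closed and connected.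

**Step 11: $\lambda$ is $\eta$-Liouville.** On $K$, $d_\eta\lambda$ is nondegenerate by Lemma 2. On $M'$, $\eta=0$ and $d_\eta\lambda=d_{\mathcal F}\lambda$ is symplectic on the fibres. So the smooth leafwise form $d_\eta\lambda$ is nondegenerate everywhere, and $(d_\eta\lambda)^n$ orients the leaves continuously. Orient $M$ so that, with the coorientation by $\alpha$, the leaves receive this orientation. Then $\lambda$ is $\eta$-Liouville.

**Step 12: the boundary leaves.** Near $\partial M=N_\sharp$ we have $\eta=0$, and the Liouville field $Z$ points outward. By (3), $\iota_Z(d\lambda)^n=n\,\lambda\wedge(d\lambda)^{n-1}$, so $\lambda$ is a positive contact form on every leaf of $\partial\mathcal F$, with outward normal first. By (10), every leaf of $\partial\mathcal F$ is closed and $\lambda$ is overtwisted on it. This proves Theorem 1. $\blacksquare$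

## How the leaves of $\mathcal F$ run through $M$

We check that the example avoids the obstruction met at the start. The fibre $M'_t$ of $M'$ is connected. Its part in $X_1$ is $[0,T]$ times a sphere minus disjoint closed balls. Each copy of $P\setminus\Phi([0,T]\times D_0)$ is connected: a path in $P$ can be pushed off the arc $\Phi([0,T]\times\{p\})$, which has codimension $2n-1\ge3$, and then radially out of the tube. And each copy meets the part in $X_1$. For each $\tau\equiv t$, the plaque $[0,1]\times A\times\{\tau\}$ of $K$ joins $M'_t$ to $M'_{\tau/k}$. So, for $t\in[0,1)$, the leaf containing $M'_t$ contains $M'_{(t+i)/k}$ for $0\le i<k$, and by iteration $M'_{(t+i)/k^m}$ for $0\le i<k^m$ and every $m$. These are infinitely many fibres, each contributing a boundary component of the leaf. A compact leaf has finitely many boundary components; hence every leaf of $\mathcal F$ is noncompact, although every leaf of $\partial\mathcal F$ is compact. Each passage through $K$ from $y=0$ to $y=1$ contributes $\int\eta=-\log k$. For example, at $t=0$ the plaque $\tau=0$ joins $M'_0$ to itself, and $\eta$ is not exact on that leaf.
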